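# Cyclic singular inner functions in $\mathcal P^2(\mu)$: the core of a weight and the size of $x\log(1/G(x))$

## 1. A first guess: only $\nu(\operatorname{core}(w))$ matters

Measure a polynomial in two places at once: inside the unit disc, with a weight that may die towards the boundary, and on the circle, with a weight $w$. Multiply all polynomials by a singular inner function $S_\nu$. Do the products still approximate every polynomial? On the circle $|S_\nu|=1$, so the circle resists: where $w$ is not too small it remembers the inner factor. The disc helps, since a weight that dies fast forgives large values near the boundary. The answer that one would first guess is that $S_\nu$ can be removed exactly when $\nu$ does not charge the part of the circle where $\log w$ is locally integrable.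

To make this precise, let $\mathbb D$ be the unit disc, $\mathbb T$ the unit circle, $dA$ area measure, and $dm$ arc length on $\mathbb T$, so that $m(\mathbb T)=2\pi$. We consider
$$d\mu(z)=G(1-|z|)\,dA(z)+w(z)\,dm(z),$$
where $G:(0,1]\to(0,\infty)$ is continuous and increasing and $0\le w\in L^1(\mathbb T)$ is Borel. This measure is finite. Throughout, $\|\cdot\|$ is the norm of $L^2(\mu)$, and
$$\Lambda=\log(1/G)\ \text{(continuous, decreasing)},\qquad x=x(z)=1-|z|,\qquad P(z,\zeta)=\frac{1-|z|^2}{|\zeta-z|^2}\le\frac2x .$$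
Thus $G=e^{-\Lambda}$, and large $\Lambda$ means small $G$. Let $\mathcal P^2(\mu)$ be the closure of the analytic polynomials in $L^2(\mu)$.

**Definition (space of analytic functions).** $\mathcal P^2(\mu)$ is a space of analytic functions on $\mathbb D$ if evaluations at points of $\mathbb D$ extend from polynomials to bounded functionals on $\mathcal P^2(\mu)$, and $f\mapsto f|_{\mathbb D}$ is injective on $\mathcal P^2(\mu)$.

If $w=0$, injectivity is automatic, because $\mu$ lives on $\mathbb D$. In general it can fail. Let $w=1_K$ for a proper closed arc $K$. By Runge's theorem there are polynomials $p_n$ with $|p_n-1|<\frac1n$ on $K$ and $|p_n|<\frac1n$ on $\{|z|\le1-\frac1n\}$. Put $M_n=\max(1,\max_{\overline{\mathbb D}}|p_n|)$ and choose $G$ continuous, increasing and positive with $G(x)\le 1/(nM_n^2)$ for $x\le\frac1n$ and all $n$. Then $\int_{\mathbb D}|p_n|^2G\,dA\le\pi G(1)n^{-2}+\pi n^{-1}\to0$, so $p_n$ converges in $L^2(\mu)$ to the function that is $0$ in $\mathbb D$ and $1$ on $K$. This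 limit is a nonzero element of $\mathcal P^2(\mu)$ that vanishes in $\mathbb D$.

**Definition (core).** $\operatorname{core}(w)$ is the union of all open arcs $I\subset\mathbb T$ with $\int_I\log w\,dm>-\infty$.

Since $\log^+w\le w\in L^1$, these integrals make sense in $[-\infty,\infty)$. For $w\equiv1$ the core is $\mathbb T$; for $w\equiv0$ it is empty. For $w(e^{i\theta})=e^{-1/|\theta|}$, $|\theta|\le\pi$, it is $\mathbb T\setminus\{1\}$: arcs whose closure omits $1$ are fine, while $\int_0^\varepsilon d\theta/\theta=\infty$ rules out every open arc around $1$.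

**Definition (singular inner function, cyclic).** For a positive finite Borel measure $\nu$ on $\mathbb T$, singular to $m$,
$$S_\nu(z)=\exp\Big(-\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,d\nu(\zeta)\Big),\qquad \log\frac1{|S_\nu(z)|}=\int_{\mathbb T} P(z,\zeta)\,d\nu(\zeta),$$
and on $\mathbb T$ we use the non-tangential boundary values, which have modulus $1$ a.e. Write $[S]$ for the closure of $\{pS:p\text{ a polynomial}\}$ in $L^2(\mu)$. We call $S_\nu$ cyclic if $[S_\nu]=\mathcal P^2(\mu)$.

Here $[S_\nu]\subset\mathcal P^2(\mu)$. Indeed, for $h\in H^\infty$ the dilations $h(t\,\cdot)$, $t<1$, are uniform limits of polynomials on $\overline{\mathbb D}$, and as $t\to1$ they converge to $h$ boundedly, in $\mathbb D$ and $m$-a.e. on $\mathbb T$. So $h\in\mathcal P^2(\mu)$ by dominated convergence, and in the same way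
$$h\in H^\infty\ \Longrightarrow\ hS_\nu\in[S_\nu].\tag{1}$$
The space $[S_\nu]$ is closed and invariant under multiplication by $z$. Hence $S_\nu$ is cyclic if and only if $1\in[S_\nu]$.

Two conditions on $G$ will be mentioned. (LogInt) says that $\int_0^d\Lambda\,dx<\infty$ for some $d\in(0,1]$; we are interested in its failure, which then holds for every $d$. (LogLogInt) says that $\int_0^d\log^+\Lambda\,dx<\infty$ for some $d\in(0,1]$. For $\Lambda=1/x$, (LogInt) fails and (LogLogInt) holds; for $\Lambda=e^{1/x}$ both fail.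

**Conjecture** (from Bartosz Malman, "Shift operators, Cauchy integrals and approximations", arXiv:2308.06495 (2023)). Suppose that $G$ fails (LogInt) and that $\mathcal P^2(\mu)$ is a space of analytic functions on $\mathbb D$. Then $S_\nu$ is cyclic in $\mathcal P^2(\mu)$ if and only if $\nu(\operatorname{core}(w))=0$.

## 2. The guess at $w\equiv1$ and at $w\equiv0$

**The case $w\equiv1$, $\nu=\delta_1$.** The core is $\mathbb T$, so the guess says "not cyclic". Put $\ell(f)=\int_{\mathbb T}f\,\overline{S}\,d\zeta$, where $S=S_{\delta_1}=\exp(-\frac{1+z}{1-z})$. This is bounded on $L^2(\mu)$, and $\ell(pS)=\int_{\mathbb T}p\,d\zeta=0$ for every polynomial $p$. But $d\zeta=i\zeta\,dm$, so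
$$\ell(1)=i\int_{\mathbb T}\zeta\,\overline S\,dm=2\pi i\,\overline{S'(0)}=-\frac{4\pi i}{e}\ne0 .$$
Hence $1\notin[S]$, whatever $G$ is.

The same works whenever $\log w\in L^1(\mathbb T)$. Recall that for real $k\in L^1(\mathbb T)$ the outer function $O(z)=\exp\big(\frac1{2\pi}\int\frac{\zeta+z}{\zeta-z}k\,dm\big)$ has $|O|=e^k$ a.e. on $\mathbb T$, that $\log|O(0)|=\frac1{2\pi}\int k\,dm$, and that $|O|\le1$ in $\mathbb D$ if $k\le0$.

**Lemma A.** Let $O$ be a bounded outer function and $S=S_\sigma$ with $\sigma\neq0$. Then $\int_{\mathbb T}\zeta^nO\,\overline S\,d\zeta\ne0$ for some $n\ge0$.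

*Proof.* Suppose all these integrals vanish. Since $d\zeta=i\zeta\,dm$, all Fourier coefficients of $O\overline S$ of negative index vanish, so the bounded function $O\overline S$ is the boundary function of some $h\in H^\infty$. Then $O=hS$ on $\mathbb T$, hence in $\mathbb D$. Now $h(0)\ne0$ because $O(0)\neq0$, and $|h|=|O|$ on $\mathbb T$, so Jensen's inequality gives
$$\log|h(0)|\le\frac1{2\pi}\int_{\mathbb T}\log|h|\,dm=\frac1{2\pi}\int_{\mathbb T}\log|O|\,dm=\log|O(0)|=\log|h(0)|-\sigma(\mathbb T),$$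
which is impossible. $\square$

If $\int_{\mathbb T}\log w\,dm>-\infty$ and $\nu\ne0$, let $O$ be outer with $|O|=\min(w,1)^{1/2}$ and put $\ell(f)=\int_{\mathbb T}fO\,\overline{S_\nu}\,d\zeta$. It is bounded since $|fO|\le|f|w^{1/2}$; it kills $pS_\nu$ because $\int_{\mathbb T}pO\,d\zeta=0$ by Cauchy's theorem; and it is nonzero at some $\zeta^n$ by Lemma A. So *if $\int_{\mathbb T}\log w\,dm>-\infty$, no $S_\nu$ with $\nu\ne0$ is cyclic, for every $G$.*

**The case $w\equiv0$, $\Lambda(x)\ge c/x$ on $(0,1]$ with $c>0$.** The core is empty, so the guess says "always cyclic". First let $4\nu(\mathbb T)\le c$, write $S=S_\nu$ and put $F_r(z)=S(z)/S(rz)$, $0<r<1$. Then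
$$|F_r(z)|^2\le\frac1{|S(rz)|^2}\le e^{4\nu(\mathbb T)/(1-r|z|)}\le e^{4\nu(\mathbb T)/x}\le\frac1{G(x)} .$$
So $|F_r-1|^2G\le2+2G(1)$, and $F_r\to1$ pointwise; hence $F_r\to1$ in $L^2(\mu)$. As $1/S(r\,\cdot)$ is a uniform limit of polynomials on $\overline{\mathbb D}$, $1\in[S]$. Larger $\nu$ are handled by taking roots.

**Root trick.** *If a singular inner function $U$ is cyclic, so is $U^k$ for every $k\ge1$.* Indeed, suppose $U^j$ is cyclic, and let $U^jq_i\to1$ in $L^2(\mu)$ with polynomials $q_i$. Since $|U|\le1$, $U^{j+1}q_i\to U$. So $U\in[U^{j+1}]$, hence $[U^{j+1}]\supset[U]=\mathcal P^2(\mu)$.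

With $U=S_{\nu/k}$ and $4\nu(\mathbb T)/k\le c$, we see that $S_\nu=U^k$ is cyclic for every $\nu$.

Both tests agree with the guess. The second leaned on one comparison, $e^{4\nu(\mathbb T)/x}\le1/G(x)$. For a point mass it cannot be relaxed much: for $\nu=t\delta_1$ and $0<r<1$, $|S_\nu(r)|^{-2}=e^{2t(1+r)/(1-r)}\ge e^{2t/x}$. If $x\Lambda(x)$ becomes arbitrarily small as $x\to0$, the comparison fails for every $t>0$, so roots do not help. Yet (LogInt) can still fail: take $\Lambda(x)=\frac1{x\log(e/x)}$. This is where to look.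

## 3. The counterexample and the threshold

**Condition (D).** There are $\beta\ge1$, $\Theta\ge1$, $x_0\in(0,1]$ with $\Lambda>0$ on $(0,x_0]$ and
$$\Lambda(y)\le\Theta\Big(\frac\eta y\Big)^\beta\Lambda(\eta),\qquad 0<y\le\eta\le x_0.\tag{2}$$

When $\Lambda>0$ near $0$, this is equivalent to doubling: $\Lambda(y/2)\le\Theta'\Lambda(y)$ for small $y$. Taking $\eta/y=2$ in (2) gives doubling. Conversely, $\Theta'\ge1$, and if $2^{-k-1}\eta<y\le2^{-k}\eta$ then $\Lambda(y)\le\Lambda(2^{-k-1}\eta)\le\Theta'^{\,k+1}\Lambda(\eta)\le\Theta'(\eta/y)^{\log_2\Theta'}\Lambda(\eta)$. For instance $\Lambda=x^{-s}$, $s>0$, satisfies (D), while $\Lambda=e^{x^{-1/2}}$ does not, although it satisfies (LogLogInt).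

**Theorem 1.** Let $G:(0,1]\to(0,\infty)$ be continuous and increasing, failing (LogInt), satisfying (D), with $\liminf_{x\to0}x\Lambda(x)=0$. Then there is a Borel weight $w$ on $\mathbb T$, $0<w\le1$, with $\operatorname{core}(w)=\mathbb T\setminus\{1\}$, such that $\mathcal P^2(\mu)$ is a space of analytic functions on $\mathbb D$ and $S_{\delta_1}$ is **not** cyclic, although $\delta_1(\operatorname{core}(w))=0$.

**Example.** $G(x)=\exp\big(-\frac1{x\log(e/x)}\big)$ qualifies. It is increasing, since $(x\log\frac ex)'=\log\frac1x\ge0$. With $u=\log\frac ex$, $\int_0^1\frac{dx}{x\log(e/x)}=\int_1^\infty\frac{du}u=\infty$. Next, $y\Lambda(y)=1/\log(e/y)\to0$ as $y\to0$. Finally $y\Lambda(y)$ is increasing, so (2) holds with $\beta=\Theta=x_0=1$. Hence **the conjecture is false.**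

**Theorem 2.** Let $G$ be continuous, increasing and positive on $(0,1]$, and let $0\le w\in L^1(\mathbb T)$.

(a) If (LogLogInt) holds, then $\nu(\operatorname{core}(w))>0$ implies that $S_\nu$ is not cyclic.

(b) If $\liminf_{x\to0}x\Lambda(x)>0$ and $\mathcal P^2(\mu)$ is a space of analytic functions on $\mathbb D$, then $\nu(\operatorname{core}(w))=0$ implies that $S_\nu$ is cyclic.

(c) Hence the conjectured equivalence holds whenever $\mathcal P^2(\mu)$ is a space of analytic functions, (LogLogInt) holds and $\liminf_{x\to0}x\Lambda(x)>0$. If $G$ fails (LogInt) and satisfies (D), then the equivalence holds for all $\nu$ and every $w$ for which $\mathcal P^2(\mu)$ is a space of analytic functions if and only if $\liminf_{x\to0}x\Lambda(x)>0$.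

One estimate is used everywhere.

**Pointwise bound.** Let $f\in L^2(\mu)$ be analytic in $\mathbb D$. On the disc of radius $x/2$ about $z$ we have $1-|\zeta|\ge x/2$, hence $G(1-|\zeta|)\ge G(x/2)$. The mean value inequality for $|f|^2$ on this disc, of area $\pi x^2/4$, gives $|f(z)|^2\le\frac4{\pi x^2}G(x/2)^{-1}\|f\|^2$. So
$$|f(z)|\le\frac2x\,G(x/2)^{-1/2}\|f\|=\frac2x\,e^{\frac12\Lambda(x/2)}\|f\|,\qquad z\in\mathbb D.\tag{3}$$
Thus evaluations are always bounded on polynomials, elements of $\mathcal P^2(\mu)$ are analytic in $\mathbb D$ as locally uniform limits, and only the injectivity of $f\mapsto f|_{\mathbb D}$ is ever at issue.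

## 4. Replacing $\nu$ by $\sigma\,dm$ with $\sigma\lesssim\log^+(1/w)$: proof of Theorem 2(b)

The sensible way to prove the "if" half is to cancel $S_\nu$ with functions $h_n=\exp\int\frac{\zeta+z}{\zeta-z}\sigma_n\,dm$, where $\sigma_n\,dm\to\nu$. On the circle $|h_n|=e^{2\pi\sigma_n}$ is large, and a small $w$ must pay for it. We carry this out and then see what it costs inside the disc.

Let $\Lambda(x)\ge c/x$ for $0<x\le x_1$, with $c>0$, and let $E=\mathbb T\setminus\operatorname{core}(w)$. This set is closed and $\nu(\mathbb T\setminus E)=0$. By the root trick we may assume $4\nu(\mathbb T)\le c$: the general case follows by applying this one to $\nu/k$ with $k$ large.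

**Step 1 (constructing $\sigma_n$).** The purpose is to spread $\nu$ over places where $\log(1/w)$ is large. For $n\ge4$ split $\mathbb T$ into half-open arcs $I_1,\dots,I_n$ of length $2\pi/n$, with cyclic indices, and let $I_j^*$ be the interior of $I_{j-1}\cup I_j\cup I_{j+1}$. Then $I_j\subset I_j^*$, and no point lies in more than three $I_j^*$. If $\nu(I_j)>0$, then $I_j$ contains a point of $E$, so the open arc $I_j^*$ is not contained in the core and $\int_{I_j^*}\log w\,dm=-\infty$. As $\log^+w\in L^1$, $\int_{I_j^*}\log^+\frac1w\,dm=\infty$. The function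
$$s\mapsto\int_{I_j^*}\min\Big(s,\frac1{12\pi}\log^+\frac1w\Big)dm,\qquad s\ge0,$$
is continuous and increases from $0$ to $\infty$. Choose $s_j$ where it equals $\nu(I_j)$ and let $r_j$ be the corresponding integrand times $1_{I_j^*}$; if $\nu(I_j)=0$, let $r_j=0$. Then $\sigma_n=\sum_jr_j$ is bounded, and
$$0\le\sigma_n\le\frac1{4\pi}\log^+\frac1w,\qquad\int_{\mathbb T}\sigma_n\,dm=\nu(\mathbb T),\qquad\sigma_n\,dm\to\nu\ \text{ weak-*}.\tag{4}$$
For the last claim, let $u$ be continuous. Then $\big|\int ur_j\,dm-\int_{I_j}u\,d\nu\big|\le\nu(I_j)\operatorname{osc}_{I_j^*}u$. So the total error is at most $\nu(\mathbb T)$ times the oscillation of $u$ on arcs of length $6\pi/n$.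

**Step 2 (a uniform norm bound).** The purpose is to show $\sup_n\|h_nS_\nu\|<\infty$, where $h_n=\exp\int\frac{\zeta+z}{\zeta-z}\sigma_n\,dm\in H^\infty$. On $\mathbb T$, $|h_n|=e^{2\pi\sigma_n}$ a.e., so by (4) $|h_nS_\nu|^2w=e^{4\pi\sigma_n}w\le\max(w,1)$; where $w=0$ the left side is $0$. In $\mathbb D$, $P\le2/x$ gives $|h_nS_\nu|^2\le|h_n|^2\le e^{4\nu(\mathbb T)/x}$. For $x\le x_1$ this is at most $e^{c/x}\le1/G(x)$; for $x>x_1$ it is at most $e^{4\nu(\mathbb T)/x_1}$. Integrate.

**Step 3 (passing to the limit).** The purpose is to get $1\in[S_\nu]$. By (1), $h_nS_\nu\in[S_\nu]$. A bounded sequence in a Hilbert space has a weakly convergent subsequence, and closed subspaces are weakly closed; so a subsequence converges weakly to some $F\in[S_\nu]\subset\mathcal P^2(\mu)$. Evaluations are bounded on $\mathcal P^2(\mu)$, and by (4), tested with $\zeta\mapsto\frac{\zeta+z}{\zeta-z}$, $h_n(z)S_\nu(z)\to1$ for $z\in\mathbb D$. So $F=1$ in $\mathbb D$, and by injectivity $F=1$ in $L^2(\mu)$. Thus $1\in[S_\nu]$.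 $\blacksquare$

## 5. How much mass an arc of length $2\rho$ can carry

The proof above stops at Step 2 if $x\Lambda(x)$ is not bounded below: the bound $e^{4\nu(\mathbb T)/x}$ in the disc is no longer paid for by $G$. Is this only a crude estimate? Here is a check. Let $I$ be the arc with center $a\in\mathbb T$ and length $2\rho\le\frac12$. Let $\sigma\ge0$ be bounded, $h=\exp\int\frac{\zeta+z}{\zeta-z}\sigma\,dm$, $\varepsilon=\int_I\sigma\,dm$, and suppose $\|hS_\nu\|\le B$ with $B>0$. Put $z=(1-\rho)a$ and suppose $|S_\nu(z)|\ge e^{-1/2}$. For $\zeta\in I$ we have $|\zeta-z|\le2\rho$ and $1-|z|^2\ge\rho$, so $P(z,\zeta)\ge\frac1{4\rho}$ and $|h(z)|\ge e^{\varepsilon/(4\rho)}$. Comparing with (3) for $f=hS_\nu$,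
$$\varepsilon\le4\rho\Big(\tfrac12\Lambda(\rho/2)+\log\tfrac{2B}\rho+\tfrac12\Big).\tag{5}$$
*However small $w$ is on $I$*, the disc lets only this much mass through the arc.

On the other hand, to remove the point $1$ from the core we need only $\int\log w\,dm=-\infty$ near $1$. This can be done with tiny arcs $I_k$ of length $2\rho_k$ shrinking to $1$: with $w=e^{-1/\rho_k}$ on $I_k$ and $w=1$ elsewhere, each arc contributes exactly $-2$. If $\rho\Lambda(\rho)$ is tiny along a sequence, (5) suggests that the arcs together carry a tiny mass, far too little to imitate $\delta_1$.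

This is not yet a proof. Cyclicity allows arbitrary polynomials $q_j$ with $Sq_j\to1$, not only functions $h$ of the above form. We need an upper bound for $|q_j(r)|$, $r\to1$, valid for every polynomial. We control $q_j$ on the circle off the arcs, where $w=1$, and inside the disc through (3). So we use Cauchy's formula on a domain whose boundary runs along $\mathbb T$ but avoids each $I_k$ by a detour $\Gamma_k\subset\mathbb D$ of size about $\rho_k$. The detour must return to the circle at the endpoints of $I_k$, and there (3) blows up like $e^{\frac12\Lambda(x/2)}$. We therefore multiply by a function $H_k$ that has modulus $1$ on $\mathbb T\setminus\overline{I_k}$, is small enough on $\Gamma_k$ to absorb (3), and is barely felt far from $I_k$.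

## 6. A barrier for one arc

From here to the end of Section 10, $G$ is as in Theorem 1, with $\beta,\Theta,x_0$ from (D). Put $\alpha=\pi/(2\beta)\in(0,\frac\pi2]$ and $R=\max(4,1+2/\alpha)$. For $a\in\mathbb T$ and $0<\rho\le\frac14$ let
$$b^\pm=ae^{\pm i\rho},\qquad I=\{ae^{i\theta}:|\theta|<\rho\},\qquad\phi(z)=e^{-i\rho}\,\frac{z-b^+}{z-b^-}.$$

**Step 1 (the map $\phi$).** The purpose is to straighten the circle and to locate the detour. Expanding,
$$e^{-i\rho}(z-b^+)(\bar z-\overline{b^-})=e^{-i\rho}|z|^2-(\bar az+a\bar z)+e^{i\rho},$$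
where the middle bracket is real. Hence
$$\frac{\operatorname{Im}\phi(z)}{|\phi(z)|}=\frac{(1-|z|^2)\sin\rho}{|z-b^+|\,|z-b^-|}.\tag{6}$$
So the Möbius map $\phi$ takes $\mathbb D$ onto the upper half-plane. It sends $b^+$ to $0$ and $b^-$ to $\infty$. Since $\frac{1+e^{i\rho}}{1+e^{-i\rho}}=e^{i\rho}$ and $\frac{1-e^{i\rho}}{1-e^{-i\rho}}=-e^{i\rho}$, we get $\phi(-a)=1$ and $\phi(a)=-1$. Thus $\mathbb T\setminus\bar I$ goes to the positive axis and $I$ to the negative axis. The principal branch of $\log\phi$ is analytic off $\bar I$, and $\arg\phi\in(0,\pi)$ on $\mathbb D$. The bounded harmonic function $\arg\phi$ has boundary values $\pi$ on $I$ and $0$ on $\mathbb T\setminus\bar I$, so it is $\pi$ times the harmonic measure of $I$. As $|I|=2\rho$, $1-|z|^2\le2x$ and $x\le\operatorname{dist}(z,I)$,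
$$\arg\phi(z)=\frac12\int_IP(z,\zeta)\,dm(\zeta)\le\frac{2\rho x}{\operatorname{dist}(z,I)^2}\le\frac{2\rho}{\operatorname{dist}(z,I)}.\tag{7}$$
Let
$$L=\{z\in\mathbb D:\arg\phi<\alpha\},\qquad Q=\mathbb D\setminus L,\qquad\Gamma=\{z\in\mathbb D:\arg\phi=\alpha\}.$$
As the preimage of a ray, $\Gamma$ is a circular arc joining $b^+$ to $b^-$, and $Q$ is the crescent between $\Gamma$ and $I$, including $\Gamma$. On $Q$, (7) gives $\operatorname{dist}(z,I)\le2\rho/\alpha$, and points of $I$ are within $\rho$ of $a$. So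
$$Q\subset\{|z-a|\le R\rho\},\qquad|\Gamma|\le2\pi R\rho.\tag{8}$$
For the length: $\Gamma$ with its chord bounds a convex set inside a disc of radius $R\rho$, and the perimeter of a convex set is at most that of a convex set containing it.

**Step 2 (the barrier $V$).** The purpose is to define a harmonic function that is positive in $L$, zero on $\mathbb T\setminus\bar I$, and as large on $\Gamma$ as $\Lambda(x/2)$ can be under (D). Put
$$g=-i(\phi^\beta-\phi^{-\beta}),\qquad V=\operatorname{Re}g=(|\phi|^\beta+|\phi|^{-\beta})\sin(\beta\arg\phi).$$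
Here $g$ is analytic in $\mathbb C\setminus\bar I$. In $L$ we have $0<\beta\arg\phi<\frac\pi2$; this is why $\alpha=\pi/(2\beta)$. So $V>0$ in $L$, $V=0$ on $\mathbb T\setminus\bar I$, and $V=|\phi|^\beta+|\phi|^{-\beta}$ on $\Gamma$.

For $\beta=1$, as in the Example, this is familiar. Then $V=\operatorname{Im}\phi+\operatorname{Im}(-1/\phi)$, and (6) gives $V(z)=\sin\rho\,\big(P(z,b^+)+P(z,b^-)\big)$. So up to a unimodular constant $e^{-Ag}$ is the singular inner function with point masses $A\sin\rho$ at $b^+$ and $b^-$.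

**Step 3 ($V$ from below on $\Gamma$).** The purpose is the growth $(\rho/x)^\beta$. Let $s\le s'$ be the two distances $|z-b^\pm|$, $z\in\Gamma$. Then $s'\ge\frac12|b^+-b^-|=\sin\rho\ge\rho/2$. By (6), $ss'\sin\alpha=(1-|z|^2)\sin\rho\le2x\rho$, so $s\le4x/\sin\alpha$. Hence $\max(|\phi|,|\phi|^{-1})=s'/s\ge\frac{\sin\alpha}8\cdot\frac\rho x$, and
$$V\ge\Big(\frac{\sin\alpha}8\Big)^\beta\Big(\frac\rho x\Big)^\beta\quad\text{on }\Gamma.\tag{9}$$

**Step 4 (smallness far away).** The purpose is to see that the barrier is weak at distance $\ge4\rho$. Let $z\in\overline{\mathbb D}$, $|z-a|\ge4\rho$. Points of $\bar I$ lie within $\rho$ of $a$, so $|z-b^\pm|$ is between $\frac34|z-a|$ and $\frac54|z-a|$, and $\operatorname{dist}(z,I)\ge\frac34|z-a|$. So $|\phi|^{\pm1}\le\frac53$, and with $\sin(\beta\arg\phi)\le\beta\arg\phi$ and (7),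
$$V(z)\le2\Big(\frac53\Big)^\beta\beta\arg\phi(z)\le C_2\,\frac{\rho x}{|z-a|^2}\quad(z\in L),\qquad C_2=C_2(\beta).\tag{10}$$
Also $\phi-1=(e^{-i\rho}-1)\frac{z+a}{z-b^-}$, so $|\phi-1|\le\frac{2\rho}{\frac34|z-a|}=\frac{8\rho}{3|z-a|}\le\frac23$. For $|u|\le\frac23$, $|\log(1+u)|\le\frac{|u|}{1-|u|}\le3|u|$. Thus $|\log\phi|\le\frac{8\rho}{|z-a|}\le2$. Since $|\sinh v|\le|v|\cosh|v|$,
$$|g(z)|=2|\sinh(\beta\log\phi)|\le C_3\,\frac\rho{|z-a|},\qquad C_3=16\beta\cosh(2\beta).\tag{11}$$

**Step 5 (how strong a barrier we need).** The purpose is to choose $A$ so that $e^{-AV}$ absorbs (3) on $\Gamma$. Let $R\rho\le x_0$. On $\Gamma$, $x\le|z-a|\le R\rho$. By (2) with $y=x/2$, $\eta=R\rho$, and since $\Lambda$ is decreasing,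
$$\Lambda(x/2)\le\Theta\Big(\frac{2R\rho}x\Big)^\beta\Lambda(R\rho)\le\Theta(2R)^\beta\Big(\frac\rho x\Big)^\beta\Lambda(\rho).$$
With $u=R\rho/x\ge1$ we have $\log u\le u\le u^\beta$, so $\log\frac1x\le\log\frac1\rho+\log u\le\log\frac e\rho\cdot R^\beta(\rho/x)^\beta$. Comparing with (9), the choice $C_4=(8/\sin\alpha)^\beta\max\big(\frac12\Theta(2R)^\beta,R^\beta\big)$ gives
$$A(\rho):=C_4\Big(\Lambda(\rho)+\log\frac e\rho\Big)\quad\Longrightarrow\quad A(\rho)V\ge\tfrac12\Lambda(x/2)+\log\tfrac1x\ \text{ on }\Gamma.\tag{12}$$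
By (3) and (12), every $f\in L^2(\mu)$ that is analytic in $\mathbb D$, whatever $w$ is, satisfies
$$|f|\,e^{-A(\rho)V}\le2\|f\|\quad\text{on }\Gamma.\tag{13}$$
By (10) the far effect of the barrier is governed by $\rho A(\rho)$, which has the form of the mass allowance in (5).

## 7. A weight whose core misses only the point $1$

The purpose of this section is to choose the arcs. Let $a_k=e^{i2^{-k}}$, $k\ge1$. We have $\liminf_{\rho\to0}\rho\Lambda(\rho)=0$ and $\rho\log\frac e\rho\to0$, so $\liminf_{\rho\to0}\rho A(\rho)=0$. Choose $\rho_k$ with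
$$R\rho_k\le\min(x_0,4^{-k-3}),\qquad\rho_kA_k\le16^{-k},\qquad A_k:=A(\rho_k).\tag{14}$$
Write $I_k,\phi_k,L_k,Q_k,\Gamma_k,g_k,V_k,b_k^\pm$ for the objects of Section 6 with $a=a_k$, $\rho=\rho_k$.

Since $|1-e^{i\theta}|=2\sin\frac\theta2\ge\frac2\pi\theta$ for $0\le\theta\le\pi$, we have for $j<k$
$$|a_j-a_k|\ge\tfrac2\pi(2^{-j}-2^{-k})\ge\tfrac2\pi2^{-j-1}\ge2^{-j-2}>R\rho_j+R\rho_k,\qquad|1-a_k|\ge2^{-k-1}>R\rho_k.$$
So the closed discs $\{|z-a_k|\le R\rho_k\}$ are disjoint, omit $1$, and accumulate only at $1$. Define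
$$w=e^{-1/\rho_k}\ \text{ on }I_k\ (k\ge1),\qquad w=1\ \text{ on }\mathbb T\setminus\bigcup_kI_k.$$
Then $0<w\le1$. An arc whose closure omits $1$ meets only finitely many $I_k$, so $\log w$ is bounded on it. An open arc containing $1$ contains infinitely many $I_k$, and $\int_{I_k}\log w\,dm=-2$ for each. So $\int\log w\,dm=-\infty$ over it, and $\operatorname{core}(w)=\mathbb T\setminus\{1\}$.

## 8. Cauchy's formula on the disc with crescents removed

Let $Z=\mathbb N$ or $Z=\mathbb N\setminus\{k_0\}$; the second choice lets us look at the single arc $I_{k_0}$. Put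
$$\Omega_Z=\mathbb D\setminus\bigcup_{k\in Z}Q_k,\qquad T_Z=\mathbb T\setminus\bigcup_{k\in Z}I_k,\qquad H_k=e^{-A_kg_k},\qquad H_Z=\prod_{k\in Z}H_k.$$
The $Q_k$ are relatively closed in $\mathbb D$ and locally finite there, so $\Omega_Z$ is open.

**Step 1 (the product).** The purpose is to see that $H_Z$ makes sense and to record its size. By Step 2 of Section 6, $|H_k|=e^{-A_kV_k}\le1$ on $\overline{L_k}\setminus\{b_k^\pm\}$ and $|H_k|=1$ on $\mathbb T\setminus\overline{I_k}$. Let $\zeta\in\overline{\mathbb D}$, $\zeta\ne1$. For large $k$, $|\zeta-a_k|\ge\frac12|\zeta-1|$ and $|\zeta-a_k|\ge4\rho_k$, so (11) and (14) give $A_k|g_k(\zeta)|\le2C_3\,16^{-k}/|\zeta-1|$, and the tail of $\sum_kA_k|g_k(\zeta)|$ converges. Let $X$ be the countable set $\{1\}\cup\{b_k^\pm:k\in Z\}$. On $\Omega_Z$, on $\bigcup_{k\in Z}\Gamma_k$ and on $T_Z\setminus X$ every $g_k(\zeta)$, $k\in Z$, is finite. So there $H_Z$ converges and is nonzero. Moreover: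

- $|H_Z|\le1$ on these sets, because each of them lies in $\overline{L_k}$ for all $k\in Z$; for $\Gamma_k$ note that $\Gamma_k\subset L_j$ when $j\ne k$, since the discs containing $Q_j$ and $Q_k$ are disjoint;
- $|H_Z|\le|H_k|$ on $\Gamma_k$, $k\in Z$, because the other factors have modulus at most $1$ there;
- $|H_Z|=1$ a.e. on $T_Z$.

**Lemma B.** Orient $\mathbb T$ counterclockwise and each $\Gamma_k$ from $b_k^-$ to $b_k^+$. For every polynomial $p$,
$$\int_{T_Z}\frac{pH_Z}{\zeta-\lambda}\,d\zeta+\sum_{k\in Z}\int_{\Gamma_k}\frac{pH_Z}{\zeta-\lambda}\,d\zeta=\begin{cases}2\pi i\,p(\lambda)H_Z(\lambda),&\lambda\in\Omega_Z,\\0,&|\lambda|>1.\end{cases}\tag{15}$$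

*Proof.* **Step 2 (finitely many crescents).** The purpose is to prove the formula when only $Q_k$ with $k\in Z$, $k\le n$, are removed. Let $\Omega^{(n)}$ be the resulting domain and $H^{(n)}=\prod_{k\in Z,k\le n}H_k$. The domain $\Omega^{(n)}$ is the interior of the piecewise smooth Jordan curve obtained from $\mathbb T$ by replacing $I_k$ with $\Gamma_k$ for each such $k$. The function $pH^{(n)}$ is bounded on $\Omega^{(n)}$, as $|H^{(n)}|\le1$ there. It is analytic near $\overline{\Omega^{(n)}}$ minus the corners $b_k^\pm$, $k\in Z$, $k\le n$, because $g_k$ is analytic off $\overline{I_k}$. Apply Cauchy's theorem on $\Omega^{(n)}$ minus discs of radius $\varepsilon$ about these finitely many corners. The integrals over the parts of the small circles in $\Omega^{(n)}$ are $O(\varepsilon)$. Letting $\varepsilon\to0$ we get the analogue of (15) for $\Omega^{(n)},H^{(n)}$; note that $\Omega_Z\subset\Omega^{(n)}$. Up to a null set the boundary is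
$$T_Z\ \cup\bigcup_{k\in Z,\,k\le n}\Gamma_k\ \cup\bigcup_{k\in Z,\,k>n}I_k.$$

**Step 3 ($n\to\infty$).** The purpose is to remove all crescents, with $p$ and $\lambda$ fixed. On these curves $|H^{(n)}|\le1$ a.e. Also $H^{(n)}\to H_Z$ a.e. on $T_Z$, on each $\Gamma_k$, and at $\lambda$ if $\lambda\in\Omega_Z$. By (8) and (14), $\sum_k|\Gamma_k|<\infty$, and $\sum_{k>n}|I_k|\to0$. The distance $|\zeta-\lambda|$ is bounded below on all the curves, since none of them meets the open sets $\Omega_Z$ and $\{|\lambda|>1\}$. Dominated convergence gives (15). $\square$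

## 9. Injectivity: $\mathcal P^2(\mu)$ is a space of analytic functions

The purpose of this section is to show that the weight of Section 7 satisfies the standing hypothesis of the conjecture. Evaluations are bounded by (3). Let $f\in\mathcal P^2(\mu)$ vanish in $\mathbb D$, and let $p_j\to f$ in $L^2(\mu)$ be polynomials. By (3), applied to $p_j-f$, $p_j\to0$ pointwise in $\mathbb D$.

**Step 1 (limit in Cauchy's formula).** Fix $Z=\mathbb N\setminus\{k_0\}$ and take $p=p_j$ in (15), with $\lambda\in\Omega_Z$ or $|\lambda|>1$; we let $j\to\infty$. On $T_Z$ the weight is bounded below by $e^{-1/\rho_{k_0}}$, so $p_jH_Z\to fH_Z$ in $L^2(T_Z,dm)$. On $\Gamma_k$, $p_jH_Z\to0$ pointwise, and by (13)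
$$|p_jH_Z|\le|p_jH_k|=|p_j|e^{-A_kV_k}\le2\sup_j\|p_j\| .$$
As $\sum|\Gamma_k|<\infty$, the sum over $\Gamma_k$ tends to $0$. The right side tends to $0$ too. Hence
$$\int_{T_Z}\frac{fH_Z}{\zeta-\lambda}\,d\zeta=0\qquad(\lambda\in\Omega_Z\text{ or }|\lambda|>1).$$

**Step 2 (conclusion $f=0$).** We turn this into vanishing Fourier coefficients. The left side is analytic in $\lambda\in\mathbb D$ and vanishes on the open set $\Omega_Z$, which contains $0$ because $|0-a_k|=1>R\rho_k$. So it vanishes on $\mathbb D$. Expanding $\frac1{\zeta-\lambda}$ in powers of $\lambda$ for $|\lambda|<1$ and of $1/\lambda$ for $|\lambda|>1$, we get $\int_{T_Z}\zeta^nfH_Z\,d\zeta=0$ for all $n\in\mathbb Z$. So $fH_Z=0$, hence $f=0$, a.e. on $T_Z$. Since $T_Z\supset I_{k_0}\cup T_{\mathbb N}$ and $k_0$ is arbitrary, $f=0$ a.e. on $\mathbb T$. So $f=0$ in $L^2(\mu)$.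

## 10. $S_{\delta_1}$ is not cyclic for this weight

Let $S=S_{\delta_1}$, so $\log\frac1{|S(z)|}=\frac{1-|z|^2}{|1-z|^2}$. Suppose that $S$ is cyclic. Then $Sq_j\to1$ in $L^2(\mu)$ for some polynomials $q_j$. Let $B=\sup_j\|Sq_j\|$. By (3) applied to $Sq_j-1$, $q_j(\lambda)\to1/S(\lambda)$ for $\lambda\in\mathbb D$. Take $Z=\mathbb N$ and $H=H_{\mathbb N}$.

**Step 1 (bounds for $q_jH$ on the contour).** The purpose is to bound $q_j$, not only $Sq_j$. On $\Gamma_k$ the function $S$ is harmless: $|1-z|\ge|1-a_k|-R\rho_k\ge2^{-k-1}-4^{-k-3}\ge2^{-k-2}$ and $x\le R\rho_k\le4^{-k-3}$, so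
$$\log\frac1{|S(z)|}\le2\cdot4^{-k-3}\cdot4^{k+2}=\frac12 .$$
Hence, by (13) for $f=Sq_j$, $|q_jH|\le e\,|Sq_jH_k|\le2eB$ on $\Gamma_k$. On $T_{\mathbb N}$, $|q_jH|=|Sq_j|$ a.e. and $w=1$, so $\int_{T_{\mathbb N}}|q_jH|\,dm\le(2\pi)^{1/2}B$.

**Step 2 (an upper bound at $r$).** The purpose is to feed this into (15) at $\lambda=r\in(0,1)$. We have $|r-a_k|\ge\operatorname{Im}a_k=\sin2^{-k}\ge2^{-k-1}$ and $|r-a_k|\ge1-r$. Since $R\rho_k\le\frac12\,2^{-k-1}\le\frac12|r-a_k|$, it follows that $r\in\Omega_{\mathbb N}$ and that $|r-\zeta|\ge\frac12|r-a_k|\ge\frac12(1-r)$ on $\Gamma_k$. By (15) with $p=q_j$,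
$$2\pi|q_j(r)H(r)|\le\frac{(2\pi)^{1/2}B}{1-r}+\frac2{1-r}\cdot2eB\sum_k|\Gamma_k|\le\frac C{1-r},$$
with $C$ independent of $j$ and $r$. Letting $j\to\infty$ and enlarging $C$,
$$\exp\Big(\frac{1+r}{1-r}\Big)|H(r)|\le\frac C{1-r},\qquad0<r<1.\tag{16}$$

**Step 3 (the barriers do not reach $1$).** The purpose is to bound $|H(r)|$ below. As $|r-a_k|\ge2^{-k-1}\ge4\rho_k$ and $r\in L_k$ for all $k$, (10) and (14) give
$$\log\frac1{|H(r)|}=\sum_kA_kV_k(r)\le C_2(1-r)\sum_kA_k\rho_k4^{k+1}\le4C_2\sum_k4^{-k}<\infty.$$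
So $|H(r)|\ge c>0$ for all $r\in(0,1)$, and (16) fails as $r\to1$. This contradiction shows that $S_{\delta_1}$ is not cyclic. Theorem 1 is proved, and the conjecture is disproved. $\blacksquare$

## 11. Cut-offs whose $\bar\partial$ is dominated by $G^{1/2}$

We turn to Theorem 2(a). In Section 2 the functional $\int fO\overline S\,d\zeta$ did the work when $\log w\in L^1(\mathbb T)$. If $\log w$ is integrable only on an arc $I$, we must insert a cut-off $\chi$ supported in $I$. But Cauchy's theorem then fails: for $g\in H^\infty$, Green's formula turns $\int_{\mathbb T}\chi gO\,d\zeta$ into $2i\int_{\mathbb D}\bar\partial\tilde\chi\,gO\,dA$, where $\tilde\chi$ extends $\chi$ into the disc. We can subtract this term and still have a functional bounded on $L^2(\mu)$, provided $|\bar\partial\tilde\chi|\lesssim G^{1/2}$. An extension with $|\bar\partial\tilde\chi|=O(x^n)$ for a fixed $n$ is not enough: for $\Lambda=\frac1{x\log(e/x)}$, $G^{1/2}$ is smaller than every power of $x$ near $0$. The following lemma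 of Dyn'kin type supplies what is needed.

**Lemma C.** Assume (LogLogInt). Let $J$ be a closed arc inside an open arc $I$ of length $<2\pi$. There is a bounded continuous $\tilde\chi$ on $\overline{\mathbb D}$, piecewise $C^1$ in $\mathbb D$ (across a family of circles about $0$ that is locally finite in $\mathbb D$), such that $\tilde\chi=1$ on a neighborhood of $J$ in $\overline{\mathbb D}$, $\tilde\chi=0$ on $\mathbb T\setminus I$, and $|\bar\partial\tilde\chi(z)|\le C\,G(1-|z|)^{1/2}$.

*Proof.* **Step 1 (a summable sequence from (LogLogInt)).** The purpose is to translate the integral condition into step sizes. Put $\Lambda^+=\max(\Lambda,0)$ and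
$$K(y)=\Lambda^+(y/8)+y^{-1/2},\qquad0<y\le1.$$
$K$ is continuous, strictly decreasing, at least $1$, and tends to $\infty$ at $0$. Since $\log(u+v)\le\log2+\log^+u+\log^+v$, $\int_0^1\log K\,dy<\infty$. Let $\tau=K^{-1}:[K(1),\infty)\to(0,1]$. As $y<\tau(s)$ means $K(y)>s$, Fubini gives
$$\int_{K(1)}^\infty\tau(s)\,\frac{ds}s=\int_0^1\log\frac{K(y)}{K(1)}\,dy<\infty.$$
As $\tau(s)/s$ is decreasing, $\sum_{n>K(1)}\tau(n)/n<\infty$.

**Step 2 (the cut-off on the line).** The purpose is a $C^\infty$ function with controlled derivatives of all orders. Let $J=\{e^{it}:A_1\le t\le B_1\}$ and choose $\delta>0$ with $e^{it}\in I$ for $A_1-2\delta\le t\le B_1+2\delta$; this interval has length less than $2\pi$. Put $A=A_1-\delta$, $B=B_1+\delta$. Choose an integer $N>K(1)$ with $2e^2\big(\tau(N)+\sum_{n>N}\tau(n)/n\big)\le\delta$, and set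
$$a_i=\frac{2e^2\tau(N)}N\ (i\le N),\qquad a_i=\frac{2e^2\tau(i)}i\ (i>N),\qquad\text{so that }\sum_ia_i\le\delta.$$
Let $X_i$ be independent random variables, uniform on $[-\frac{a_i}2,\frac{a_i}2]$, so $|\sum X_i|\le\frac\delta2$. Let $\chi(t)$ be the probability that $t-\sum_iX_i\in[A,B]$. Then $0\le\chi\le1$, $\chi=1$ on $[A+\frac\delta2,B-\frac\delta2]$, and $\chi=0$ off $[A-\frac\delta2,B+\frac\delta2]$.

Let $F_m(t)$ be the probability that $t-\sum_{i>m}X_i\in[A,B]$. It is continuous, since the law of $\sum_{i>m}X_i$ has no atoms, and $0\le F_m\le1$. With $\kappa_i=a_i^{-1}1_{[-a_i/2,a_i/2]}$ we have $\chi=F_m*\kappa_1*\cdots*\kappa_m$. For continuous $f$, $(f*\kappa_i)'(t)=a_i^{-1}\big(f(t+\frac{a_i}2)-f(t-\frac{a_i}2)\big)$. So $\chi^{(m)}$ is obtained from $F_m$ by $m$ difference quotients of steps $a_1,\dots,a_m$. Hence $\chi\in C^\infty$ and $|\chi^{(m)}|\le\prod_{i\le m}\frac2{a_i}$.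

**Step 3 (Taylor sums in the vertical direction).** The purpose is to extend $\chi$ almost holomorphically to $t+iy$. Put
$$W_m(t,y)=\chi^{(m)}(t)\frac{(iy)^m}{m!},\qquad E_n=\sum_{m\le n}W_m.$$
For $m\ge N$ and $0<y\le\tau(m)$ we have $y\le\tau(i)$ for $N\le i\le m$, so
$$|W_m|\le\prod_{i\le m}\frac{2y}{ia_i}=\prod_{i\le N}\frac{yN}{e^2\tau(N)\,i}\prod_{N<i\le m}\frac y{e^2\tau(i)}\le\frac{N^N}{N!}e^{-2m}\le e^{N-2m}.\tag{17}$$
With $\bar\partial=\frac12(\partial_t+i\partial_y)$ we have $\partial_tW_m=\chi^{(m+1)}\frac{(iy)^m}{m!}$ and $i\partial_yW_m=-\chi^{(m)}\frac{(iy)^{m-1}}{(m-1)!}$ for $m\ge1$. So the sum telescopes: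
$$\bar\partial E_n=\frac12\chi^{(n+1)}\frac{(iy)^n}{n!},\qquad|\bar\partial E_n|=\frac{n+1}{2y}|W_{n+1}|.\tag{18}$$

**Step 4 (changing the order of the Taylor sum with $y$).** The purpose is to use at each height the best number of terms. Let $y_j=2^{-j}$, $M_j=\lfloor K(y_j)\rfloor$, $n_j=M_j-1$, and choose $j_0\ge2$ with $M_{j_0-1}\ge N+1$. As $K(y_j)\ge M_j$, $y_j\le\tau(M_j)$ for $j\ge j_0-1$. For $j\ge j_0$ and $y\in[y_{j+1},y_j]$ define
$$\Phi=E_{n_{j-1}}+s_j(y)\,(E_{n_j}-E_{n_{j-1}}),$$
with $s_j$ linear, $s_j(y_j)=0$, $s_j(y_{j+1})=1$. At $y=y_{j+1}$ both adjacent definitions give $E_{n_j}$, so $\Phi$ is continuous for $0<y\le y_{j_0}$, and it is piecewise $C^1$. Now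
$$\bar\partial\Phi=(1-s_j)\bar\partial E_{n_{j-1}}+s_j\bar\partial E_{n_j}+\tfrac i2s_j'\sum_{m=M_{j-1}}^{M_j-1}W_m,\qquad|s_j'|=2^{j+1}\le\frac2y .$$
Estimate (17) applies for $N\le m\le M_j$, since $y\le y_j\le\tau(M_j)\le\tau(m)$. With (18),
$$|\bar\partial\Phi|\le\frac{M_{j-1}}{2y}e^{N-2M_{j-1}}+\frac{M_j}{2y}e^{N-2M_j}+\frac1y\sum_{m\ge M_{j-1}}e^{N-2m}\le\frac Cy\,e^{-M_{j-1}}\le\frac{C'}y\,e^{-K(4y)}.$$
In the last step we used $M_{j-1}\ge K(y_{j-1})-1$ and $y_{j-1}=4y_{j+1}\le4y\le1$. Since $K(4y)=\Lambda^+(y/2)+\frac12y^{-1/2}$ and $y^{-1}e^{-\frac12y^{-1/2}}$ is bounded,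
$$|\bar\partial\Phi|\le C''e^{-\Lambda^+(y/2)},\qquad0<y\le y_{j_0}.\tag{19}$$

**Step 5 (boundary values of $\Phi$).** The purpose is to glue $\Phi$ to $\chi$. As $y\to0$, $\Phi\to\chi$ uniformly: $W_0=\chi$, each fixed $W_m$ with $m\ge1$ tends to $0$ uniformly in $t$, and the terms with $m\ge N$ that occur are bounded by the summable $e^{N-2m}$. In the same way $\Phi$ is bounded. Finally $\Phi=0$ where $t\notin[A-\frac\delta2,B+\frac\delta2]$ and $\Phi=1$ where $t\in(A+\frac\delta2,B-\frac\delta2)$, because on these open sets all derivatives of $\chi$ vanish.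

**Step 6 (transfer to the disc).** The purpose is to define $\tilde\chi$ and check the lemma. Let $\psi$ be smooth, $\psi=1$ for $y\le y_{j_0}/2$ and $\psi=0$ for $y\ge y_{j_0}$. For $t$ in the interval of length $2\pi$ centered at $\frac{A+B}2$ put
$$\tilde\chi(e^{i(t+iy)})=\psi(y)\Phi(t,y)\quad(y>0),\qquad\tilde\chi(e^{it})=\chi(t),$$
where the product is read as $0$ for $y\ge y_{j_0}$, and $\tilde\chi(0)=0$. Since $\Phi$ vanishes near the ends of the interval, $\tilde\chi$ is well defined; by Step 5 it is bounded and continuous on $\overline{\mathbb D}$. It is $1$ where $A_1-\frac\delta2<t<B_1+\frac\delta2$ and $0\le y\le y_{j_0}/2$, which is a neighborhood of $J$, and it vanishes on $\mathbb T\setminus I$. The exceptional circles are $|z|=e^{-y_j}$, $j\ge j_0$.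

The map $t+iy\mapsto z=e^{i(t+iy)}$ is holomorphic with derivative of modulus $|z|=e^{-y}\ge e^{-1}$ for $y\le1$, so passing from $\bar\partial$ in $t+iy$ to $\bar\partial$ in $z$ costs at most a factor $e$. Also $1-|z|=1-e^{-y}\ge y/2$ for $y\le1$. So for $y\le y_{j_0}/2$, (19) and the monotonicity of $\Lambda$ give
$$|\bar\partial\tilde\chi(z)|\le Ce^{-\Lambda(y/2)}\le Ce^{-\Lambda(1-|z|)}=C\,G(1-|z|)\le C\,G(1)^{1/2}G(1-|z|)^{1/2}.$$
For $y_{j_0}/2\le y\le y_{j_0}$, $\bar\partial\tilde\chi$ is bounded and $G$ is bounded below; for larger $y$ it is $0$. $\square$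

## 12. Mass on the core prevents cyclicity: proof of Theorem 2(a)

**Step 1 (localization).** The purpose is to reduce to one arc. Since $\log w\in L^1(I)$ passes to subarcs and $\mathbb T$ is Lindelöf, $\operatorname{core}(w)$ is a countable union of open arcs $I$ of length $<2\pi$ with $\int_I\log w\,dm>-\infty$. As $\nu(\operatorname{core}(w))>0$, there are such an $I$ and a closed arc $J\subset I$ with $\nu(J)>0$. Put $\nu'=\nu|_J$, $\nu''=\nu-\nu'$, $S=S_{\nu'}$, so $S_\nu=SS_{\nu''}$. It suffices to find a bounded functional $\ell$ on $L^2(\mu)$ with $\ell(Sg)=0$ for all $g\in H^\infty$ and $\ell(p)\ne0$ for some polynomial $p$. Then $\ell$ vanishes on all $S_\nu q=S(S_{\nu''}q)$, $q$ a polynomial, hence on $[S_\nu]$; so $p\notin[S_\nu]$.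

**Step 2 (the functional).** The purpose is to write $\ell$ down and bound it. Let $O$ be outer with $|O|=\min(w,1)^{1/2}$ on $I$ and $|O|=1$ on $\mathbb T\setminus I$. Then $\log|O|\in L^1$, because $\int_I\log w\,dm>-\infty$ and $\log^+w\in L^1$; and $|O|\le1$ in $\mathbb D$. With $\tilde\chi$ from Lemma C and $\chi=\tilde\chi|_{\mathbb T}$, define
$$\ell(f)=\int_{\mathbb T}\chi fO\,\overline S\,d\zeta-2i\int_{\mathbb D}f\,\bar\partial\tilde\chi\,\frac OS\,dA.$$
In the first integral $|\chi fO|\le C|f|w^{1/2}1_I$. In the second, the support of $\bar\partial\tilde\chi$ has positive distance to $J\supset\operatorname{supp}\nu'$. There $\log\frac1{|S|}=\int P\,d\nu'$ is bounded, so $1/|S|$ is bounded on this support, and $|\bar\partial\tilde\chi|\le CG^{1/2}$. By Cauchy–Schwarz $\ell$ is bounded on $L^2(\mu)$.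

**Step 3 (annihilation).** The purpose is $\ell(Sg)=0$ for $g\in H^\infty$. Green's formula says
$$\int_{|z|=r}u\,dz=2i\int_{|z|<r}\bar\partial u\,dA\tag{20}$$
for continuous, piecewise $C^1$ functions $u$ as in Lemma C: apply it in each annulus, and the contributions of the intermediate circles cancel by continuity. Take $u=\tilde\chi gO$, so $\bar\partial u=\bar\partial\tilde\chi\,gO$, and let $r\to1$. All functions are bounded, $\tilde\chi(r\zeta)\to\chi(\zeta)$, and $(gO)(r\zeta)$ has boundary limits a.e. So $\int_{\mathbb T}\chi gO\,d\zeta=2i\int_{\mathbb D}\bar\partial\tilde\chi\,gO\,dA$. Since $S\overline S=1$ a.e. on $\mathbb T$, this says $\ell(Sg)=0$.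

**Step 4 (nontriviality).** The purpose is to show that $\ell$ is not zero on polynomials. Let $p$ be a polynomial. The function $u=(1-\tilde\chi)pO/S$ is bounded in $\mathbb D$, since $1-\tilde\chi$ vanishes near $J$ and $1/S$ is bounded away from $J$. Also $\bar\partial u=-\bar\partial\tilde\chi\,pO/S$. Letting $r\to1$ in (20) as before,
$$\int_{\mathbb T}(1-\chi)pO\,\overline S\,d\zeta=-2i\int_{\mathbb D}\bar\partial\tilde\chi\,p\,\frac OS\,dA .$$
Hence $\ell(p)=\int_{\mathbb T}\chi pO\overline S\,d\zeta+\int_{\mathbb T}(1-\chi)pO\overline S\,d\zeta=\int_{\mathbb T}pO\,\overline S\,d\zeta$. Since $\nu'\ne0$, Lemma A gives an $n\ge0$ with $\ell(\zeta^n)\ne0$. $\blacksquare$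

## 13. The exact threshold for doubling $\Lambda$: proof of Theorem 2(c)

The first sentence of (c) is (a) and (b) together: (a) gives that a cyclic $S_\nu$ has $\nu(\operatorname{core}(w))=0$, and (b) gives the converse.

Now let $G$ fail (LogInt) and satisfy (D). Taking $\eta=x_0$ in (2), $\Lambda(y)\le\Theta x_0^\beta\Lambda(x_0)\,y^{-\beta}$ for $0<y\le x_0$. So $\log^+\Lambda(y)\le C+\beta\log\frac1y$ there, and (LogLogInt) holds. If $\liminf_{x\to0}x\Lambda(x)>0$, the first part of (c) gives the equivalence for all $\nu$ and every $w$ for which $\mathcal P^2(\mu)$ is a space of analytic functions. Otherwise the lower limit is $0$, since $\Lambda>0$ near $0$. Then Theorem 1 provides a weight $w$, for which $\mathcal P^2(\mu)$ is a space of analytic functions, and the measure $\nu=\delta_1$ with $\nu(\operatorname{core}(w))=0$, while $S_\nu$ is not cyclic. So the equivalence fails. $\blacksquare$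

These results leave one thing unsettled: the "only if" half of the conjecture when $G$ violates (LogLogInt) and $\log w\notin L^1(\mathbb T)$. When $\log w\in L^1(\mathbb T)$, Section 2 showed that no $S_\nu$ with $\nu\ne0$ is cyclic, for every $G$. The disproof is not affected.
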